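# A plane domain with a corona theorem and a projective module that is not free

## 1. Rank-one idempotents over the unit disc

For a connected Riemann surface $X$ let $H=H^\infty(X)$ be the Banach algebra of bounded holomorphic functions on $X$ with the supremum norm. A finitely generated projective module over a commutative unital ring $R$ is a direct summand of some $R^m$; equivalently, it is isomorphic to $PR^m$ for an idempotent matrix $P=P^2\in M_m(R)$. The ring is **projective free** if every such module is free.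

The question of this lecture is whether a density property of $X$, made precise in Section 3, forces $H^\infty(X)$ to be projective free. We begin with the disc $\mathbb D$ and with idempotents of rank one, where everything can be done by hand. Throughout, $|\cdot|$ is the Euclidean norm of a row or column, and matrices carry the operator norm.

**Proposition 1.** Let $P\in M_m(H^\infty(\mathbb D))$ be idempotent with $\operatorname{rank}P(z)=1$ for all $z$. Then there are a bounded holomorphic column $s$ and a bounded holomorphic row $t$ with $P=st$, $ts=1$. Consequently $PH^m$ is free of rank one, with basis $s$.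

**Step 1: factor $P$ without bounds.** Some column $p$ of $P$ is not identically zero. By the Weierstrass theorem there is a holomorphic $g$ on $\mathbb D$ whose order of vanishing at each point is the minimum of the orders of the entries of $p$. Then $s_0=p/g$ is holomorphic and has no zeros. From $Pp=p$ we get $Ps_0=s_0$ off the zeros of $g$, hence everywhere, so $s_0(z)$ spans the line $P(z)\mathbb C^m$ for every $z$. Each column of $P(z)$ is therefore a unique multiple of $s_0(z)$, and the multiplier is holomorphic: where the $i$-th entry of $s_0$ is nonzero, it is $P_{ij}/s_{0,i}$. So $P=s_0t_0$ with a holomorphic row $t_0$, and $s_0=Ps_0=s_0(t_0s_0)$ gives $t_0s_0=1$.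

**Step 2: squeeze a harmonic function between two bounds.** Let $M=\sup\|P\|$, which is at least $1$ because $P(z)$ is a nonzero idempotent. Put $u=\log|s_0|$ and $v=\log M-\log|t_0|$. The function $u=\frac12\log\sum|s_{0,i}|^2$ is subharmonic, because
$$\partial\bar\partial\log|s_0|^2=\frac{|s_0|^2|s_0'|^2-|\langle s_0',s_0\rangle|^2}{|s_0|^4}\ge0$$
by Cauchy–Schwarz. In the same way $v$ is superharmonic. Since $|s_0||t_0|=\|P\|\le M$, we have $u\le v$. Since $1=|t_0s_0|\le|t_0||s_0|$, we have $v\le u+\log M$. For $\rho<1$ let $h_\rho$ be the Poisson integral on $D(0,\rho)$ of $u|_{|z|=\rho}$. Then $u\le h_\rho\le v$ on $D(0,\rho)$, and $h_\rho$ increases with $\rho$, because $h_{\rho'}\ge u=h_\rho$ on $|z|=\rho$ when $\rho'>\rho$. By Harnack's theorem $h=\lim h_\rho$ is harmonic, and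
$$u\le h\le v\le u+\log M .\tag{1.1}$$

**Step 3: use a harmonic conjugate.** The disc is simply connected, so $h=\operatorname{Re}F$ with $F$ holomorphic. Put $s=s_0e^{-F}$, $t=e^Ft_0$. Then $P=st$, $ts=1$, and by (1.1)
$$\log|s|=u-h\in[-\log M,0],\qquad \log|t|=\log M-v+h\le\log M .$$
So $s,t$ are bounded. The map $H\to PH^m$, $x\mapsto sx$, is well defined ($Ps=s$), injective ($s$ has no zeros) and onto ($Py=s(ty)$). $\square$

## 2. Finitely many holes, and the obstacle with infinitely many

Simple connectivity was used once, in Step 3. With finitely many holes that step can be repaired.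

**Proposition 2.** Let $Y=\widehat{\mathbb C}\setminus(B_0\cup\dots\cup B_N)$ with disjoint closed discs $B_j$ of positive radius, $N\ge0$. Then the conclusion of Proposition 1 holds for $H^\infty(Y)$.

*Proof.* A Möbius map puts $\infty$ into the interior of $B_0$, so $Y$ is a bounded plane domain. Step 1 is unchanged, since Weierstrass' theorem holds on every plane domain. In Step 2 replace $D(0,\rho)$ by the domains obtained from $Y$ by slightly enlarging the holes, and solve the Dirichlet problem there; this again gives a harmonic $h$ on $Y$ with (1.1). Now the conjugate of $h$ may have periods $p_1,\dots,p_N$ around $B_1,\dots,B_N$. Let $a_j$ be the center of $B_j$. The function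
$$h'=h-\sum_{j=1}^N\frac{p_j}{2\pi}\log|z-a_j|\tag{2.1}$$
has no periods, so $h'=\operatorname{Re}F$. Since $Y$ is bounded and stays away from each $a_j$, $h-h'$ is bounded. With $s=s_0e^{-F}$, $t=e^Ft_0$, the quantities $\log|s|=u-h+(h-h')$ and $\log|t|=\log M-v+h-(h-h')$ are respectively bounded, and bounded above. $\square$

What changes with infinitely many holes? On every plane domain Step 1 and the harmonic function $h$ survive (exhaust by smoothly bounded domains). It would even be enough to correct the periods modulo $2\pi$. But (2.1) becomes an infinite sum, and *nothing in the argument bounds it*. That is the exact point where this approach stops. It suggests two things about a possible counterexample: it should have infinitely many holes, and the obstruction should be a conflict between winding numbers (periods) and uniform bounds.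

## 3. The corona property and the two theorems

The **maximal ideal space** $M(H)$ of $H=H^\infty(X)$ is the set of unital multiplicative functionals $\varphi:H\to\mathbb C$ (automatically $|\varphi(f)|\le\|f\|$). In its Gelfand topology a basic neighborhood of $\varphi$ is $\{\psi:|\psi(f_j)-\varphi(f_j)|<\epsilon,\ j\le J\}$. By Gelfand–Mazur every maximal ideal of $H$ is the kernel of such a $\varphi$. If $H$ separates points, $X$ embeds as the set of point evaluations; let $\mathrm{cl}\,X$ be its closure. The corona theorem *holds for $H^\infty(X)$* if $\mathrm{cl}\,X=M(H)$.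

The question, which has its source in Alexander Brudnyi and Amol Sasane, "Projective freeness and Hermiteness of complex function algebras", arXiv:2208.04901 (2022), is: *if $H^\infty(X)$ separates points and $\mathrm{cl}\,X=M(H^\infty(X))$, is $H^\infty(X)$ projective free?* The answer is no.

**Theorem A.** There is a domain $X\subset\widehat{\mathbb C}$ (which a Möbius map makes a bounded plane domain), the complement of a point and countably many disjoint closed discs accumulating only at that point, such that $H^\infty(X)$ separates points, $\mathrm{cl}\,X=M(H^\infty(X))$, and there is an idempotent $P\in M_2(H^\infty(X))$ of rank one whose image $PH^2$ is a non-free projective module.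

Recall that $\mathrm{Pic}(R)$ is the group of isomorphism classes of projective modules of rank one under $\otimes$, with $R$ as neutral element and the dual module as inverse. A module $L$ is **stably free** if $L\oplus R^a\cong R^b$ for some $a,b$.

**Theorem B.** For the same $X$, $\mathrm{Pic}(H^\infty(X))$ contains a free abelian group of rank $2^{\aleph_0}$, none of whose nonzero elements is stably free.

The only deep ingredient is quoted.

**Carleson's corona theorem with bounds.** If $\Phi_1,\dots,\Phi_J\in H^\infty(\mathbb D)$, $\|\Phi_j\|\le1$, $\sum|\Phi_j|^2\ge\delta^2$ with $\delta>0$, then there are $\Psi_j\in H^\infty(\mathbb D)$ with $\sum\Phi_j\Psi_j=1$ and $\|\Psi_j\|\le A_0(J,\delta)$.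

Notation: $D(c,t)=\{|z-c|<t\}$, $\bar\partial=\partial/\partial\bar z$, $dA$ is area measure. The *oscillation* of a function on a set is the supremum of $|f(x)-f(y)|$ over the set. A continuous function on a circle with modulus at least $q>0$ and oscillation less than $q$ stays in a disc that omits $0$, so its winding number is $0$.

## 4. The Bott projection on the sphere

For continuous functions the analogous question is trivial: $M(C(\widehat{\mathbb C}))=\widehat{\mathbb C}$, yet $C(\widehat{\mathbb C})$ is not projective free. Here is the proof in the form that we shall imitate.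

Let $\alpha:[0,\infty)\to[0,\frac\pi2]$ be smooth, $\alpha=0$ on $[0,\frac14]$, $\alpha=\frac\pi2$ on $[\frac12,\infty)$. Put
$$e_0(w)=\Big(\tfrac w{|w|}\sin\alpha(|w|),\ \cos\alpha(|w|)\Big)^T,\qquad e_1=(1,0)^T,\qquad \Pi(w)=e_0(w)e_0(w)^* .$$
Then $e_0$ is a smooth field of unit vectors on $\mathbb C$ and $\Pi$ is a smooth orthogonal projection of rank one. For $|w|\ge\frac12$,
$$e_0=\tfrac w{|w|}e_1,\qquad \Pi=\Pi_\infty:=\operatorname{diag}(1,0)=e_1e_1^*.\tag{4.1}$$
So $\Pi$ extends continuously to $\widehat{\mathbb C}$ by $\Pi(\infty)=\Pi_\infty$.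

**Proposition 3.** $\Pi\,C(\widehat{\mathbb C})^2$ is not free.

*Proof.* If it were free, its rank would be $1$, and a basis $s$ would be a continuous map with $\Pi s=s$ and no zeros (the columns of $\Pi$ are multiples of $s$). Then $\sigma_0=e_0^*s$ has no zeros on $\{|w|\le2\}$, since $|e_0^*s|=|\Pi s|=|s|$; so its winding on $|w|=2$ is $0$. Likewise $\sigma_1=e_1^*s$ has no zeros on $\{|w|\ge\frac12\}\cup\{\infty\}$, so its winding on $|w|=2$ is $0$. But $\sigma_0=\frac{\bar w}{|w|}\sigma_1$ on $|w|=2$, so the windings differ by $1$. $\square$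

To transfer this to holomorphic functions we perforate the square $Q=[-1,1]^2$, in a coordinate $w$, by a grid of holes of spacing $d$ and radius $r$, and surround it by a very wide empty annulus. Two demands pull in opposite directions.

* *Rigidity.* Bounded holomorphic functions should be nearly constant on the circles $|w-\lambda|=d/3$ around the holes and on a large circle $|w|=\varrho$. Then the winding argument survives the holes. Each hole $\lambda$ contributes a term of size $O(r/|w-\lambda|)$, and we shall see that along a segment of length $s$ all holes together cause a variation of order at most $(r/d^2)\,s\log(2/s)$. So $r/d^2$ should stay bounded.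
* *Flexibility.* $\Pi$ should be close to a holomorphic matrix off the holes. Replace $\frac1\pi\int\frac{\bar\partial\Pi(\zeta)}{w-\zeta}dA$ by a sum $\sum\mu_\lambda/(w-\lambda)$ with $\mu_\lambda=O(d^2)$. At the edge of a hole one term is as large as $d^2/r$, so $r/d^2$ should be large.

The way out is $r=Kd^2$ with a *large constant* $K$. The approximation error is then $O(1/K)$; it need not tend to $0$, it only needs to be small enough that a holomorphic idempotent lies nearby. By Proposition 2 one perforated square gives no obstruction, so we take a sequence of them with $d\to0$. A hypothetical basis has one fixed lower bound for all of them, and this is what will break.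

## 5. Grids of holes with radius $Kd^2$

Fix $K\ge1$ (chosen in Section 8 as an absolute constant) and an integer $m_0\ge32K$. For $n\ge1$ put
$$c_n=2^{-n},\quad\rho_n=2^{-2n-6},\quad d_n=\tfrac1{m_0+n},\quad r_n=Kd_n^2\le d_n/32 .$$
Divide $Q$ into $4/d_n^2$ closed squares $q_\lambda$ of side $d_n$ (note that $2/d_n$ is an integer) and let $\Lambda_n$ be the set of their centers $\lambda$. Put $z_{n,\lambda}=c_n+\rho_n\lambda$, let $B_{n,\lambda}$ be the closed disc with center $z_{n,\lambda}$ and radius $\rho_nr_n$, and set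
$$X=\widehat{\mathbb C}\setminus\Big(\{0\}\cup\bigcup_{n,\lambda}B_{n,\lambda}\Big).$$
For instance, the first cluster sits at $c_1=\frac12$, in a square of side $2\rho_1=2^{-7}$, and consists of $4(m_0+1)^2$ holes.

We have $B_{n,\lambda}\subset c_n+\rho_nq_\lambda\subset c_n+\rho_nQ\subset D(c_n,2\rho_n)$ and $2\rho_n<c_n/4$.

**(5.1)** *If $|z-c_n|\le c_n/4$, then $|z-c_k|\ge c_k/4$ for all $k\ne n$.* For $k<n$: $|z-c_k|\ge c_k-\frac54c_n\ge\frac38c_k$. For $k>n$: $|z-c_k|\ge\frac34c_n-c_k\ge\frac12c_k$. So the discs $D(c_n,c_n/4)$ are disjoint.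

Hence the holes are disjoint and accumulate only at $0$, so $X$ is open. It is connected: a path in $\widehat{\mathbb C}\setminus\{0\}$ between two points of $X$ meets finitely many holes, and can be rerouted along circles slightly larger than their boundaries. The function $1/(z-z_{n,\lambda})$ is bounded on $X$ and injective, so $H^\infty(X)$ separates points. A Möbius map that sends an interior point of a hole to $\infty$ turns $X$ into a bounded plane domain.

*Cluster coordinates.* Write $z=c_n+\rho_nw$. Then $|z-c_n|<c_n/4$ means $|w|<2^{n+4}$: this is the wide disc around the cluster. For $f$ on $X$ put $f^n(w)=f(c_n+\rho_nw)$. In this coordinate the holes are $\overline D(\lambda,r_n)$, $\lambda\in\Lambda_n$, and there are no others in $|w|<2^{n+4}$.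

*Lattice sums.* Let $d=d_n$, $\Lambda=\Lambda_n$, $w\in\mathbb C$. These four facts replace sums over the grid by integrals.

* **(S0)** At most $23$ of the $\lambda$ satisfy $|w-\lambda|\le2d$. Their squares have area $d^2$, disjoint interiors, and lie in $\overline D(w,(2+\frac1{\sqrt2})d)$, while $\pi(2+\frac1{\sqrt2})^2<24$.
* **(S1)** If $\operatorname{dist}(w,\Lambda)\ge d/8$, then $\sum_{|w-\lambda|<t}|w-\lambda|^{-1}\le98\pi t\,d^{-2}$. For $\zeta\in q_\lambda$ we have $|w-\zeta|\le|w-\lambda|+d/\sqrt2\le7|w-\lambda|$, so the sum is at most $7d^{-2}\int_{D(w,7t)}|w-\zeta|^{-1}dA=7d^{-2}\cdot14\pi t$.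
* **(S2)** If $|w-\lambda|>2d$ and $\zeta\in q_\lambda$, then $|\lambda-\zeta|\le d/\sqrt2<0.36|w-\lambda|$, so $0.64|w-\lambda|\le|w-\zeta|\le1.36|w-\lambda|$. Also $|w-\zeta|\ge2d-d/\sqrt2\ge d$.
* **(S3)** For $0<s\le1$, $\int_{Q\cap\{|w-\zeta|\ge s\}}|w-\zeta|^{-2}dA\le2\pi\log(2/s)$. The integrand decreases in $|w-\zeta|$ and $Q$ has area $4$, so the integral is at most that over the annulus $s\le|w-\zeta|\le\sqrt{s^2+4/\pi}$ of area $4$, which is $2\pi\log\frac{\sqrt{s^2+4/\pi}}s$; and $\sqrt{1+4/\pi}<2$.

## 6. Rigidity of bounded holomorphic functions on $X$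

Let $f\in H^\infty(X)$, $\|f\|\le1$. We split $f$ into one piece per hole and deduce that $f$ has a limit value at $0$ and a modulus of continuity on the grids that does not depend on $n$.

**One piece per hole.** Put $s=\rho_nr_n$, $a=z_{n,\lambda}$. Since $3r_n<d_n/2$, $\overline D(a,3s)\setminus B_{n,\lambda}\subset X$. For $z\notin B_{n,\lambda}$ set
$$f_{n,\lambda}(z)=-\frac1{2\pi i}\oint_{|\zeta-a|=t}\frac{f(\zeta)}{\zeta-z}\,d\zeta,\qquad s<t<\min(3s,|z-a|),$$
which does not depend on $t$. It is holomorphic on $\widehat{\mathbb C}\setminus B_{n,\lambda}$, vanishes at $\infty$, and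
$$|f_{n,\lambda}(z)|\le\frac{8\rho_nr_n}{|z-z_{n,\lambda}|}.\tag{6.1}$$
If $|z-a|\ge2s$, let $t\to s$: $|f_{n,\lambda}(z)|\le\frac s{|z-a|-s}\le\frac{2s}{|z-a|}$. If $s<|z-a|<2s$, Cauchy's formula in the annulus gives $f_{n,\lambda}=f-g$ with $g(z)=\frac1{2\pi i}\oint_{|\zeta-a|=3s}\frac{f(\zeta)}{\zeta-z}d\zeta$, $|g|\le\frac{3s}{3s-2s}=3$, so $|f_{n,\lambda}|\le4\le8s/|z-a|$.

**One piece per cluster.** Put $F_n=\sum_\lambda f_{n,\lambda}$, a finite sum. The total strength is $\#\Lambda_n\cdot r_n=4K$, and $|z-z_{n,\lambda}|\ge\frac12|z-c_n|$ when $|z-c_n|\ge4\rho_n$. So (6.1) gives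
$$|F_n(z)|\le\sum_\lambda|f_{n,\lambda}(z)|\le\frac{64K\rho_n}{|z-c_n|}\qquad(|z-c_n|\ge4\rho_n).\tag{6.2}$$
Since $c_k/4=2^{k+4}\rho_k$ and $\rho_k/c_k=2^{-k-6}$,
$$|F_k(z)|\le\sum_\lambda|f_{k,\lambda}(z)|\le4K2^{-k}\ \text{ if }|z-c_k|\ge c_k/4,\qquad|F_k(0)|\le K2^{-k}.\tag{6.3}$$

**Lemma 4.** $f=f(\infty)+\sum_nF_n=f(\infty)+\sum_{n,\lambda}f_{n,\lambda}$ on $X$, with absolute convergence.

*Proof.* For given $z$, $|z-c_k|\ge c_k/4$ for all $k$ with at most one exception, so (6.3) gives absolute convergence. The circle $|\zeta|=\frac342^{-N}$ meets no hole: holes with $n\le N$ lie in $|\zeta|>\frac34c_n\ge\frac342^{-N}$, those with $n>N$ in $|\zeta|<\frac54c_{N+1}=\frac582^{-N}$. Cauchy's formula on $\{|\zeta|>\frac342^{-N}\}$ minus slightly enlarged holes with $n\le N$ (a large circle contributes $f(\infty)$ in the limit) gives, for finite $z\in X$ with $|z|>\frac342^{-N}$,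
$$f(z)=f(\infty)+\sum_{n\le N}F_n(z)-\frac1{2\pi i}\oint_{|\zeta|=\frac342^{-N}}\frac{f(\zeta)}{\zeta-z}\,d\zeta .$$
The last term is at most $\frac342^{-N}/(|z|-\frac342^{-N})\to0$ as $N\to\infty$. At $z=\infty$ all $F_n$ vanish. $\square$

Define $f(0):=f(\infty)+\sum_nF_n(0)$, which converges by (6.3). The next lemma says that $f$ is close to $f(0)$ near $0$, except close to the clusters.

**Lemma 5.** Let $\kappa_p=10K2^{-p}+40Kp2^{-p}$. If $z\in X$, $|z|\le\frac542^{-p}$, $p\ge1$, then
$$|f(z)-f(0)|\le\kappa_p+K2^{-p}+\epsilon(z),$$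
where $\epsilon(z)=0$ if $z$ lies in no $D(c_n,c_n/4)$ and $\epsilon(z)=|F_n(z)|$ if $z\in D(c_n,c_n/4)$. In cluster coordinates, $\epsilon\le64K/|w|$ for $4\le|w|<2^{n+4}$.

*Proof.* If $z\in D(c_n,c_n/4)$, then $\frac34c_n<\frac542^{-p}$, so $c_n<2\cdot2^{-p}$, $n\ge p$, and $|F_n(z)-F_n(0)|\le\epsilon(z)+K2^{-p}$. For all other $k\ge p$, (5.1) and (6.3) give $|F_k(z)-F_k(0)|\le5K2^{-k}$; these sum to at most $10K2^{-p}$. For $k<p$ we have $|z|\le\frac58c_k$. On $|\zeta|\le\frac34c_k$, $F_k$ is bounded by $4K2^{-k}$, so Cauchy's estimate with radius $c_k/8$ gives $|F_k'|\le32K$ on $|\zeta|\le\frac58c_k$, hence $|F_k(z)-F_k(0)|\le32K\cdot\frac542^{-p}=40K2^{-p}$. There are fewer than $p$ such $k$. The last claim is (6.2). $\square$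

The points $-2^{-p}$ lie in $X$ and in no $D(c_n,c_n/4)$, so
$$f(-2^{-p})\to f(0)\quad(p\to\infty),\qquad|f(0)|\le1.\tag{6.4}$$

**Lemma 6.** There is an absolute constant $C_1$ such that, with $\omega(s)=C_1Ks(1+\log(2/s))$,
$$|f^n(w)-f^n(w')|\le\omega(|w-w'|)$$
whenever $|w|,|w'|<2^{n+3}$, $0<|w-w'|\le1$, and both points have distance at least $d_n/8$ from $\Lambda_n$.

*Proof.* Let $r=r_n$, $d=d_n$, $s=|w-w'|$. In cluster coordinates $f^n=h+\sum_\lambda f_\lambda$, where $f_\lambda(w)=f_{n,\lambda}(c_n+\rho_nw)$ satisfies $|f_\lambda(w)|\le8r/|w-\lambda|$ and $h-f(\infty)$ is $\sum_{k\ne n}F_k$ in the coordinate $w$. By (5.1) and (6.3) this sum converges uniformly on $|w|<2^{n+4}$ and is bounded there by $4K$. Hence $|h'|\le4K/2^{n+3}\le K$ on $|w|<2^{n+3}$, and $h$ contributes at most $Ks$.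

*Indices with $|w-\lambda|<2s$.* Then $|w'-\lambda|<3s$. By (S1) at $w$ and at $w'$ they contribute at most $8Kd^2\cdot98\pi(2s+3s)d^{-2}=8K\cdot98\pi\cdot5s$.

*Indices with $|w-\lambda|\ge2s$.* On the segment $[w,w']$ every point $v$ has $|v-\lambda|\ge\frac12|w-\lambda|\ge d/16\ge2r$. Cauchy's estimate on discs about $v$ of radius increasing to $|v-\lambda|/2$, where $|f_\lambda|\le16r/|v-\lambda|$, gives $|f'_\lambda(v)|\le32r/|v-\lambda|^2\le128r/|w-\lambda|^2$. (Only the hole of $\lambda$ matters for $f_\lambda$, so the segment may cross other holes.) So $|f_\lambda(w)-f_\lambda(w')|\le128rs/|w-\lambda|^2$. It remains to sum $|w-\lambda|^{-2}$. The indices with $|w-\lambda|\le2d$ number at most $23$ and give at most $64d^{-2}$ each. For the others, (S2) gives $|w-\lambda|^{-2}\le1.85|w-\zeta|^{-2}$ and $|w-\zeta|\ge0.64\cdot2s\ge s$ for $\zeta\in q_\lambda$, so by (S3) they give at most $d^{-2}\cdot1.85\cdot2\pi\log(2/s)$. Multiply by $128Kd^2s$ and add the three contributions. $\square$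

The function $\omega$ is increasing on $(0,1]$ (the derivative of $s(1+\log(2/s))$ is $\log(2/s)$) and $\omega(0^+)=0$. For a vector $f=(f_1,\dots,f_J)$ with $\|f_j\|\le1$, the bounds of Lemmas 5 and 6 hold in the Euclidean norm with an extra factor $\sqrt J$; if $\|f_j\|\le L$, with a further factor $L$.

## 7. The corona theorem for $X$

**Proposition 7.** For every $K\ge1$, $\mathrm{cl}\,X=M(H^\infty(X))$.

**Step 1: reduction to a Bezout equation.** It suffices to show: *if $f=(f_1,\dots,f_J)\in H^J$, $\|f_j\|\le1$, $\sum|f_j|^2\ge\delta^2$ on $X$, $0<\delta\le1$, then there are $g_j\in H$ with $\sum f_jg_j=1$.* Suppose $\varphi\in M(H)\setminus\mathrm{cl}\,X$. Some basic neighborhood of $\varphi$ misses $X$; subtracting constants, there are $\epsilon_0>0$ and $f_j\in H$ with $\varphi(f_j)=0$ and $\max_j|f_j|\ge\epsilon_0$ on $X$. After scaling so that $\|f_j\|\le1$ we get $\sum f_jg_j=1$, and $\varphi$ yields $0=1$.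

Fix such an $f$. Write $a\cdot b=\sum a_jb_j$ and $v(a)=\bar a/|a|^2$, so $a\cdot v(a)=1$, $|v(a)|=1/|a|$. By (6.4), $|f(0)|\ge\delta$.

**Step 2: what to build near $0$, and why two simple attempts fail.** Near $0$ we want a smooth bounded $C$ with $|f\cdot C-1|\le\frac12$ and, in each cluster coordinate, $|\bar\partial C|$ bounded independently of $n$. By Lemma 6, $f$ varies slowly away from the holes, so a slowly varying $c^n$ built from values of $v(f)$ works *there*. It does not work at the holes. Let $u=\rho_nr_n/(z-z_{n,\lambda})$ and $f=\frac12(1-u,u)$. Then $|f|\ge\frac14$, since $|1-u|+|u|\ge1$. At distance at least $d_n/8$ from $\lambda$ we have $|u|\le8Kd_n$, so for large $n$ the values $v(f)$ there are close to $(2,0)$, and near this hole $f\cdot c^n\approx1-u$, which tends to $0$ as $u\to1$ at the edge of the hole. One can instead solve near the hole with Carleson's theorem, say by $\Psi$, and pass from $\Psi$ to $c^n$ with a cutoff on the annulus $d/4\le|w-\lambda|\le d/3$. But in general $\Psi$ and $c^n$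 differ there by an amount of order one, so $\bar\partial$ of the glued function has size of order $1/d$ on a fixed proportion of $Q$, and a Cauchy transform is then controlled only by $O(1/d)$.

The remedy is to add to $c^n$ only the *difference* between the local solution as a function of $u=r/(w-\lambda)$ and its value at $u=0$. By Schwarz' lemma this difference is $O(r/d)$ on the annulus, so $\bar\partial$ is $O(r/d^2)=O(K)$. For the sum to be a solution at the hole, the value of the local solution at $u=0$ must be close to $c^n(\lambda)$, and this we arrange algebraically.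

**Step 3: the constants, in their order.** Let $C$ in estimates denote absolute constants, possibly different at each place. Put
$$A=\tfrac{\sqrt J}{10}A_0(J,\tfrac\delta{20}),\quad A'=A+(A+\tfrac1\delta)(1+10\sqrt JA),\quad C_2=\tfrac3\delta+2\sqrt J,$$
and fix $\eta\in(0,\delta/4]$, depending only on $J,\delta$, with
$$\tfrac\eta\delta+\sqrt J\,\eta\le\tfrac12,\qquad\eta\,(A'+\sqrt J+C_2\sqrt JA)\le\tfrac12 .\tag{7.1}$$
Choose $R\ge4$ with $64\sqrt JK/R\le\eta/2$, then $\varepsilon\in(0,\frac14)$ with $\sqrt J\omega(4\varepsilon)\le\eta$, and then $p\ge2$ so large that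
$$\sqrt J(\kappa_p+K2^{-p}+64K/R)\le\eta,\qquad2^{p+3}\ge R+3,\tag{7.2}$$
and, for all $n\ge p$, with $d=d_n$, $r=r_n$ (recall $r/d=Kd\to0$),
$$d\le\varepsilon,\qquad\sqrt J\big(\omega(\tfrac{2d}3)+48\tfrac rd\big)\le\eta,\qquad\frac{C\,d}{\varepsilon\delta}\le\eta,\qquad8A'\tfrac rd\le\eta .\tag{7.3}$$
The constant $C$ in (7.3) is the one of (7.4) below. Let $n\ge p$.

**Step 4: the slowly varying part $c^n$.** Let $\chi\ge0$ be smooth, supported in $(-1,1)^2$, with $\sum_{\mu\in\mathbb Z[i]}\chi(w-\mu)=1$ (take a bump that is positive on $[-\frac12,\frac12]^2$ and divide by the sum of its translates). For $\mu\in\varepsilon\mathbb Z[i]$ choose $q_\mu\in\{\mu,\mu+d/2\}$ at distance at least $d/8$ from $\Lambda_n$. This is possible: if $|\mu-\lambda|<d/8$, then, $\Lambda_n$ being part of a square grid of mesh $d$, $\lambda+d/2$ is at distance at least $d/2$ from $\Lambda_n$, so $\mu+d/2$ is at distance at least $\frac d2-\frac d8$. Put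
$$v_\mu=v(f^n(q_\mu))\ (|\mu|\le R+1),\qquad v_\mu=v(f(0))\ (|\mu|>R+1),\qquad c^n(w)=\sum_\mu\chi\Big(\frac{w-\mu}\varepsilon\Big)v_\mu .$$
Here $|q_\mu|<R+2<2^{n+3}$, so $f^n(q_\mu)$ makes sense. As a local average of vectors of norm at most $1/\delta$, with at most four nonzero terms at each point,
$$|c^n|\le\tfrac1\delta,\qquad|\bar\partial c^n|\le\frac C{\varepsilon\delta},\qquad|c^n(w)-c^n(w')|\le\frac C{\varepsilon\delta}|w-w'| .\tag{7.4}$$
Call $\mu$ active at $w$ if its term is nonzero; then $|w-\mu|\le\sqrt2\,\varepsilon<1$. So $c^n=v(f(0))$ for $|w|\ge R+2$. Moreover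
$$|f^n\cdot c^n-1|\le\eta/\delta\quad\text{if }|w|<2^{n+4},\ \operatorname{dist}(w,\Lambda_n)\ge d/8 .\tag{7.5}$$
Let $\mu$ be active at $w$. If $|\mu|\le R+1$, then $|w-q_\mu|\le\sqrt2\varepsilon+\frac d2\le4\varepsilon<1$ and $|w|,|q_\mu|<R+2<2^{n+3}$, so $|f^n(w)\cdot v_\mu-1|=|(f^n(w)-f^n(q_\mu))\cdot v_\mu|\le\sqrt J\omega(4\varepsilon)/\delta\le\eta/\delta$ by Lemma 6. If $|\mu|>R+1$, then $|w|\ge R\ge4$, and since $|z|\le\frac542^{-n}\le\frac542^{-p}$, Lemma 5 and (7.2) give $|f^n(w)-f(0)|\le\eta$, so $|f^n(w)\cdot v_\mu-1|\le\eta/\delta$. Average over $\mu$.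

**Step 5: the local solution at a hole.** Fix $\lambda\in\Lambda_n$. On $D(\lambda,d/2)$ minus the hole, $f^n=G+f_\lambda$ with $G$ holomorphic on $D(\lambda,d/2)$ (it collects $h$ and the pieces of all other holes) and $|f_{\lambda,j}|\le8r/|w-\lambda|$. On the circle $|w-\lambda|=d/3$, which has distance $d/3$ from $\Lambda_n$, $G$ oscillates by at most $\sqrt J(\omega(\frac{2d}3)+48\frac rd)\le\eta$ by Lemma 6 and (7.3). Let $a=G(\lambda)$, the mean of $G$ on this circle. By the maximum principle
$$|G(w)-a|\le\eta\qquad(|w-\lambda|\le d/3).\tag{7.6}$$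
Also $|a_j|\le1+24r/d\le2$. Put $u=r/(w-\lambda)$ and $\Phi(u)=a+f_\lambda(\lambda+r/u)$, $\Phi(0)=a$. Then $\Phi$ is holomorphic on $\mathbb D$, $|\Phi_j|\le10$, $|\Phi(u)-a|\le8\sqrt J|u|$, and
$$f^n(w)=\Phi(u)+(G(w)-a)\qquad(r<|w-\lambda|\le d/3).\tag{7.7}$$
So near a hole $f^n$ looks like an arbitrary $H^\infty(\mathbb D)$ vector whose value at $u=0$ is the typical value $a$ in the cell. By (7.6), (7.7), $|\Phi(u)|\ge\delta-\eta$ for $3r/d\le|u|<1$. For $|u|<3r/d$, $|\Phi(u)-\Phi(3r/d)|\le48\sqrt J\,r/d\le\eta$. So $|\Phi|\ge\delta-2\eta\ge\delta/2$ on $\mathbb D$. Carleson's theorem for $\Phi/10$ gives $\Psi$ with $\Phi\cdot\Psi=1$ and $|\Psi|\le A$.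

**Step 6: change $\Psi$ so that its value at $u=0$ is nearly $c^n(\lambda)$.** Let $b=c^n(\lambda)$, $e=\Psi(0)-b$, $\tau=a\cdot e=1-a\cdot b$. We first show that $\tau$ is small. Take $w$ with $|w-\lambda|=d/3$. By (7.6), (7.3), $|f^n(w)-a|\le24\sqrt J\frac rd+\eta\le2\eta$, and by (7.4), (7.3), $|c^n-b|\le\eta$ on $\overline D(\lambda,d/3)$. From
$$1-a\cdot b=(1-f^n\cdot c^n)+(f^n-a)\cdot c^n+a\cdot(c^n-b)$$
at $w$, together with (7.5), $|\tau|\le\frac\eta\delta+\frac{2\eta}\delta+2\sqrt J\eta=C_2\eta$. Now put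
$$\widetilde\Psi=\Psi-e+(\Phi\cdot e)\Psi .$$
Then $\Phi\cdot\widetilde\Psi=1-\Phi\cdot e+\Phi\cdot e=1$. Since $|e|\le A+\frac1\delta$, $|\widetilde\Psi|\le A'$. Also $\widetilde\Psi(0)=\Psi(0)-e+\tau\Psi(0)=b+\tau\Psi(0)$, and Schwarz' lemma gives
$$|\widetilde\Psi(u)-\widetilde\Psi(0)|\le2A'|u| .\tag{7.8}$$

**Step 7: combine.** Let $\theta$ be smooth, $0\le\theta\le1$, $\theta=1$ for $|w|\le\frac14$, $\theta=0$ for $|w|\ge\frac13$. Write $\widetilde\Psi^\lambda$ for the function of Step 6 and set, off the holes in $|w|<2^{n+4}$,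
$$C^n(w)=c^n(w)+\sum_\lambda\theta\Big(\frac{w-\lambda}d\Big)\Big(\widetilde\Psi^\lambda\Big(\frac r{w-\lambda}\Big)-\widetilde\Psi^\lambda(0)\Big).$$
The summands have disjoint supports inside $Q$. So $|C^n|\le\frac1\delta+2A'$, and $C^n=v(f(0))$ for $|w|\ge R+2$. We claim $|f^n\cdot C^n-1|\le\frac12$ everywhere.

* Off $\bigcup D(\lambda,d/3)$: $C^n=c^n$, and (7.5) applies.
* For $\frac d4\le|w-\lambda|<\frac d3$: $|C^n-c^n|\le2A'\cdot\frac{4r}d\le\eta$, so $|f^n\cdot C^n-1|\le\frac\eta\delta+\sqrt J\eta$.
* For $r<|w-\lambda|<\frac d4$: $C^n=\widetilde\Psi(u)+(c^n(w)-b)-\tau\Psi(0)$, so by (7.7)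
$$f^n\cdot C^n-1=(G-a)\cdot\widetilde\Psi+f^n\cdot(c^n-b)-\tau f^n\cdot\Psi(0),$$
 of modulus at most $\eta A'+\sqrt J\eta+C_2\eta\sqrt JA$.

All three bounds are at most $\frac12$ by (7.1). Finally, since $\bar\partial\theta$ lives where $\frac14\le|\cdot|\le\frac13$, (7.8) gives
$$|\bar\partial C^n|\le\frac C{\varepsilon\delta}+\frac Cd\cdot\frac{8A'r}d\le M_0\tag{7.9}$$
with $M_0$ *independent of $n$*, because $r/d^2=K$. Also $\bar\partial C^n=0$ for $|w|\ge R+2$.

**Step 8: a smooth solution near $0$.** Let $W_0=\{|z|<\frac542^{-p}\}$. The discs $D(c_n,c_n/4)$ with $n\ge p$ lie in $W_0$; those with $n<p$ lie in $|z|>\frac34\cdot2\cdot2^{-p}$ and miss $W_0$. On $W_0\cap X$ put $C(z)=C^n((z-c_n)/\rho_n)$ on $D(c_n,c_n/4)$, $n\ge p$, and $C=v(f(0))$ elsewhere. Since $C^n=v(f(0))$ for $R+2\le|w|<2^{n+4}$ and the discs accumulate only at $0\notin X$, $C$ is smooth. It is bounded, and $|f\cdot C-1|\le\frac12$; off the discs this follows from Lemma 5, which gives $|f-f(0)|\le\eta$. So $h^{(0)}=C/(f\cdot C)$ is smooth and bounded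 on $W_0\cap X$, $f\cdot h^{(0)}=1$. By (7.9) and the chain rule, $\bar\partial h^{(0)}$ vanishes off $\bigcup_{n\ge p}D(c_n,(R+2)\rho_n)$, and $|\bar\partial h^{(0)}|\le M_1/\rho_n$ on $D(c_n,(R+2)\rho_n)\cap X$.

**Step 9: a smooth solution on all of $X$.** Away from $0$ only finitely many holes matter, and Carleson's theorem on simply connected pieces is enough. Let $Z=\widehat{\mathbb C}\setminus\bigcup_{n<p}\operatorname{int}B_{n,\lambda}\supset X$ and $Y=\{z\in Z:|z|\ge\frac982^{-p}\}$, a compact set. Holes with $n\ge p$ lie in $|z|\le c_p+2\rho_p<\frac982^{-p}$, so every point of $Y$ lies in $X$ or on some $\partial B_{n,\lambda}$ with $n<p$. For $y\in Y\cap X$, $y\ne\infty$, choose a bounded disc $D_y\subset X$ centered at $y$. For $y=\infty$ take $D_\infty=\{|z|>2\}\cup\{\infty\}\subset X$. For $y\in\partial B_{n,\lambda}$ choose a disc $D_y$ centered at $y$, of radius smaller than that of $B_{n,\lambda}$, with $D_y\setminus B_{n,\lambda}\subset X$. The two boundary circles cross in two points; a Möbius map sending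 one of these to $\infty$ carries $D_y\setminus B_{n,\lambda}$ to the intersection of two open half-planes, so it is simply connected.

Choose a finite subcover $D_1,\dots,D_I$ of $Y$; it must contain $D_\infty$, the only one containing $\infty$, and we call it $D_I$. Since $Z\subset W_0\cup Y$, the sets $W_0,D_1,\dots,D_I,\widehat{\mathbb C}\setminus Z$ form an open cover of $\widehat{\mathbb C}$. Take a subordinate smooth partition of unity and drop the function that belongs to $\widehat{\mathbb C}\setminus Z$: this leaves smooth $\beta_0,\dots,\beta_I\ge0$ with $\operatorname{supp}\beta_0\subset W_0$, $\operatorname{supp}\beta_i\subset D_i$, $\sum\beta_i=1$ on $Z$. For $i\ge1$, $D_i\cap X$ is conformally a disc and $|f|\ge\delta$ on it, so Carleson's theorem gives bounded holomorphic $h^{(i)}$ on $D_i\cap X$ with $f\cdot h^{(i)}=1$. Put $h=\sum_{i=0}^I\beta_ih^{(i)}$. It is smooth and bounded on $X$, and $f\cdot h=1$. Near $\infty$, $h=h^{(I)}$, so $\bar\partial h=0$ there. Since $\bar\partial h=\sum_i(\bar\partial\beta_i)h^{(i)}+\beta_0\bar\partial h^{(0)}$,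 for some constants $M_2,R_0$
$$|\bar\partial h|\le M_2\Big(1_{D(0,R_0)}+\sum_{n\ge p}\rho_n^{-1}1_{D(c_n,(R+2)\rho_n)}\Big).\tag{7.10}$$

**Step 10: bounded solutions of $\bar\partial b=g$.** Let $g$ be smooth on $X$, zero near $\infty$, and bounded by a multiple of the right side of (7.10). Extend $g$ by $0$ off $X$ and put $Tg(z)=\frac1\pi\int\frac{g(\zeta)}{z-\zeta}dA(\zeta)$.

*$Tg$ is bounded.* We use $\int_{D(c,s)}\frac{dA}{|z-\zeta|}\le2\pi s$ for all $z$, and $\int_{D(c,s)}\frac{dA}{|z-\zeta|}\le\frac{2\pi s^2}{|z-c|}$ for $|z-c|\ge2s$. Up to a common factor, the term $1_{D(0,R_0)}$ contributes at most $2\pi R_0$. At most one $n$ has $|z-c_n|<c_n/4$; its cluster contributes at most $\rho_n^{-1}\cdot2\pi(R+2)\rho_n=2\pi(R+2)$. For the other $k\ge p$, $|z-c_k|\ge c_k/4=2^{k+4}\rho_k\ge2(R+2)\rho_k$ by (7.2), and they contribute at most $\sum_k8\pi(R+2)^2\rho_k/c_k<\infty$.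

*$Tg$ is smooth on $X\setminus\{\infty\}$ with $\bar\partial Tg=g$, and holomorphic near $\infty$.* The function $g$ is integrable, since $\sum\rho_n^{-1}\rho_n^2<\infty$, and compactly supported in $\mathbb C$, so $Tg$ is holomorphic near $\infty$. Given $z_0\in X\setminus\{\infty\}$, take $\varphi\in C_c^\infty(X\setminus\{\infty\})$ with $\varphi=1$ near $z_0$. Then $\varphi g\in C_c^\infty(\mathbb C)$, so $T(\varphi g)$ is smooth with $\bar\partial T(\varphi g)=\varphi g$, while $T((1-\varphi)g)$ is holomorphic near $z_0$ because $(1-\varphi)g$ is integrable and vanishes near $z_0$.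

**Step 11: the holomorphic solution.** Put $b_{jk}=T(h_j\bar\partial h_k-h_k\bar\partial h_j)=-b_{kj}$, which Step 10 covers, and $g_j=h_j+\sum_kb_{jk}f_k$. These are bounded. By antisymmetry $\sum f_jg_j=\sum f_jh_j=1$. On $X\setminus\{\infty\}$
$$\bar\partial g_j=\bar\partial h_j+h_j\,\bar\partial\Big(\sum_kf_kh_k\Big)-\Big(\sum_kf_kh_k\Big)\bar\partial h_j=0,$$
since $\sum f_kh_k=1$. Near $\infty$ all of $h_j,b_{jk},f_k$ are holomorphic. So $g_j\in H$, and Proposition 7 is proved. $\square$

## 8. Holomorphic idempotents close to the Bott projection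

Take $e_0,e_1,\Pi,\Pi_\infty$ from Section 4. By (4.1), $E:=\Pi-\Pi_\infty$ is smooth with compact support in $\operatorname{int}Q$.

**Lemma 8.** There are a constant $C_E$, independent of $K$ and $n$, and for each $n$ a matrix function $k_n$, holomorphic off $\bigcup_{\lambda\in\Lambda_n}\overline D(\lambda,r_n)$, with $k_n(\infty)=0$,
$$\|k_n-E\|\le C_E\Big(\frac1K+d_n\log\frac2{d_n}\Big)\text{ off these discs},\qquad\|k_n(w)\|\le\frac{C_E}{|w|}\ (|w|\ge4).$$

*Proof.* Let $g=\bar\partial E$, $d=d_n$, $r=r_n$. By Cauchy–Pompeiu, $E(w)=\frac1\pi\int_Q\frac{g(\zeta)}{w-\zeta}dA$. Concentrate the mass of each cell at its center: $k_n(w)=\sum_\lambda\frac{\mu_\lambda}{w-\lambda}$ with $\mu_\lambda=\frac1\pi\int_{q_\lambda}g\,dA$, $\|\mu_\lambda\|\le\|g\|_\infty d^2/\pi$. The second bound holds because $\sum\|\mu_\lambda\|\le4\|g\|_\infty/\pi$ and $|w-\lambda|\ge|w|/2$ for $|w|\ge4$. For the first,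
$$k_n-E=\sum_\lambda\frac1\pi\int_{q_\lambda}g(\zeta)\Big[\frac1{w-\lambda}-\frac1{w-\zeta}\Big]dA .$$
By (S0) at most $23$ cells have $|w-\lambda|\le2d$. At most one of these has $|w-\lambda|<d/2$, and there $\|\mu_\lambda\|/|w-\lambda|\le\|g\|_\infty d^2/(\pi r)=\|g\|_\infty/(\pi K)$. For the others $\|\mu_\lambda\|/|w-\lambda|\le2\|g\|_\infty d/\pi$. Comparing with a disc of area $d^2$ about $w$, $\int_{q_\lambda}\frac{dA}{|w-\zeta|}\le2\sqrt\pi\,d$. So these cells contribute $C\|g\|_\infty(\frac1K+d)$. For $|w-\lambda|>2d$ the bracket is at most $\frac d{|w-\lambda||w-\zeta|}\le\frac{1.36\,d}{|w-\zeta|^2}$ by (S2), and $|w-\zeta|\ge d$, so by (S3) with $s=d$ these cells contribute at most $C\|g\|_\infty d\log(2/d)$. $\square$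

**Now fix** $K\ge1$ with $C_E/K\le\frac1{400}$; then fix $m_0$, and with it $X$; and fix $n_*$ with $C_Ed_n\log(2/d_n)\le\frac1{400}$ for $n\ge n_*$ and $C_E\sum_{k\ge n_*}2^{-k-4}\le\frac1{400}$.

**Step 1: a holomorphic matrix near $\Pi$ in chosen clusters.** For $S\subset\{n\ge n_*\}$ put
$$\mathcal Q_S(z)=\Pi_\infty+\sum_{n\in S}k_n\Big(\frac{z-c_n}{\rho_n}\Big),\qquad z\in X .$$
If $|z-c_k|\ge c_k/4$, the $k$-th term is at most $C_E2^{-k-4}$. A compact subset of $X$ meets only finitely many discs $D(c_k,c_k/4)$, so the series converges locally uniformly and $\mathcal Q_S$ is holomorphic. The model to compare with is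
$$\Pi_S(z)=\Pi\Big(\frac{z-c_n}{\rho_n}\Big)\ \text{ on }D(c_n,c_n/4),\ n\in S,\qquad\Pi_S(z)=\Pi_\infty\ \text{ elsewhere.}$$
By (5.1), Lemma 8 and the choice of $K,n_*$, $\|\mathcal Q_S-\Pi_S\|\le\frac3{400}\le\gamma:=\frac1{100}$ on $X$. In particular $\mathcal Q_S\in M_2(H)$.

**Step 2: an exact idempotent.** Write $\mathcal Q=\mathcal Q_S$. Since $\Pi_S^2=\Pi_S$,
$$N:=\mathcal Q^2-\mathcal Q=\mathcal Q(\mathcal Q-\Pi_S)+(\mathcal Q-\Pi_S)\Pi_S-(\mathcal Q-\Pi_S),$$
so $\|N\|\le4\gamma$ and $\|4N\|\le0.16$. In the Banach algebra $M_2(H)$ (supremum of operator norms) let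
$$P_S=\tfrac12(1+U),\qquad U=(2\mathcal Q-1)(1+4N)^{-1/2}\quad\text{(binomial series)}.$$
Since $(2\mathcal Q-1)^2=1+4N$ and $N$ commutes with $\mathcal Q$, $U^2=1$, so $P_S^2=P_S$. Moreover $P_S-\mathcal Q=\frac12(2\mathcal Q-1)\big((1+4N)^{-1/2}-1\big)$ and $\|2\mathcal Q-1\|\le\|2\Pi_S-1\|+0.02\le1.02$, so $\|P_S-\mathcal Q\|\le\frac12\cdot1.02\cdot(0.84^{-1/2}-1)<0.06$. Hence
$$\|P_S(z)-\Pi_S(z)\|\le\tfrac14,\qquad\operatorname{rank}P_S(z)=1\qquad(z\in X).\tag{8.1}$$
For the rank: if $\operatorname{rank}P_S(z)>\operatorname{rank}\Pi_S(z)$, there is $x\ne0$ with $P_S(z)x=x$, $\Pi_S(z)x=0$, so $|x|=|(P_S-\Pi_S)x|\le\frac14|x|$, a contradiction. If $<$, take $x\neq0$ with $\Pi_S(z)x=x$, $P_S(z)x=0$ and argue in the same way.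

## 9. Winding numbers on the cells: proof of Theorem A

Let $S=\{n\ge n_*\}$ and $P=P_S$. The module $PH^2$ is finitely generated projective. Suppose it is free.

**Step 1: a basis is bounded below.** Reducing modulo the maximal ideal of a point $z\in X$ we get the space $P(z)\mathbb C^2$, so the rank is $1$. Let the column $s\in PH^2$ be a basis. The columns of $P$ are multiples of $s$, so $P=st$ with a row $t$ over $H$. Since $Ps=s$, $s(ts)=s$, and since $s$ is a basis, $ts=1$. Hence $1\le|t||s|$, and there is $c_0>0$ with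
$$|s|\ge c_0\quad\text{on }X .$$

**Step 2: two coordinates for $s$.** For $n\ge n_*$ put $s^n(w)=s(c_n+\rho_nw)$ and, off the holes,
$$\sigma_0=e_0^*s^n\ (|w|<2^{n+4}),\qquad\sigma_1=e_1^*s^n\ (\tfrac12\le|w|<2^{n+4}).$$
By (8.1), $|\Pi s^n-s^n|=|(\Pi-P)s^n|\le\frac14|s^n|$, so $|\sigma_0|=|\Pi s^n|\ge\frac34|s^n|\ge\frac34c_0$. For $|w|\ge\frac12$, $\Pi=e_1e_1^*$, so likewise $|\sigma_1|\ge\frac34c_0$. On $|w|=2$, (4.1) gives $\sigma_0=\frac{\bar w}{|w|}\sigma_1$, so
$$\operatorname{wind}_{|w|=2}\sigma_0=\operatorname{wind}_{|w|=2}\sigma_1-1 .\tag{9.1}$$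

**Step 3: the left side of (9.1) is $0$ for large $n$.** The function $\sigma_0$ is continuous and zero-free on $\{|w|\le2\}\setminus\bigcup_\lambda D(\lambda,d_n/3)$, so its winding on $|w|=2$ is the sum of its windings on the circles $|w-\lambda|=d_n/3$. On such a circle $s^n$ oscillates by $O(\omega(2d_n/3))$ by Lemma 6, and $e_0$ by $O(d_n)$, uniformly in $\lambda$; the constants depend on $\|s\|$ but not on $n$. So for $n$ large $\sigma_0$ oscillates by less than $\frac38c_0$ there, while $|\sigma_0|\ge\frac34c_0$, and all these windings are $0$. It does not matter that there are $4/d_n^2$ circles: each winding number is an integer and is *exactly* $0$.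

**Step 4: the right-hand winding of $\sigma_1$ is $0$ for large $n$.** There are no holes in $2\le|w|<2^{n+4}$, so the winding of $\sigma_1$ on $|w|=2$ equals that on $|w|=\varrho$ for any $\varrho\in[4,2^{n+4})$. There Lemma 5 with $p=n$ gives $|s^n-s(0)|\le C_s(\kappa_n+K2^{-n}+64K/\varrho)$, with $C_s$ depending only on $\|s\|$. Fix $\varrho$ large, then take $n$ large: this is less than $\frac3{16}c_0$, so $\sigma_1$ oscillates by less than $\frac38c_0$ on $|w|=\varrho$ and the winding is $0$.

Thus (9.1) reads $0=-1$, a contradiction. So $PH^2$ is not free. Together with Proposition 7 and the remarks on $X$ in Section 5, this proves Theorem A. $\blacksquare$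

So $H^\infty(X)$ is not projective free although $\mathrm{cl}\,X=M(H^\infty(X))$: the statement in question is false.

## 10. A free subgroup of rank $2^{\aleph_0}$ in the Picard group

For $S\subset\{n\ge n_*\}$ let $L_S=P_SH^2$. By (8.1), $\operatorname{tr}P_S=1$ on $X$, hence $\operatorname{tr}P_S=1$ in $H$. So at every maximal ideal, that is, at every $\varphi\in M(H)$, the idempotent $\varphi(P_S)$ has trace and therefore rank one. Thus $L_S$ is projective of rank one and defines a class in $\mathrm{Pic}(H)$. Its dual is isomorphic to the image of $P_S^T$, and a tensor product of images of idempotents is the image of the tensor product of the idempotents.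

**Lemma 9.** If $S_1,\dots,S_q\subset\{n\ge n_*\}$ and $k_i\in\mathbb Z$ satisfy $\bigotimes_iL_{S_i}^{\otimes k_i}\cong H$, then $\sum_ik_i1_{S_i}(n)=0$ for all large $n$.

*Proof.* The plan is to repeat Section 9 with products of functionals. Let $m=\sum|k_i|$; we may assume $m\ge1$. Let $P$ be the tensor product of $|k_i|$ copies of $P_{S_i}$ (if $k_i>0$) or of $P_{S_i}^T$ (if $k_i<0$). By Step 1 of Section 9, applied to $P$, there are a bounded holomorphic column $s$ and a bounded row $t$ with $P=st$, $Ps=s$, $|s|\ge c_0>0$. So $s(z)$ spans the image of $P(z)$, which is the tensor product of the lines $P_{S_i}(z)\mathbb C^2$, resp. $P_{S_i}(z)^T\mathbb C^2$. Hence $s(z)$ is a pure tensor of vectors in these lines.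

In cluster $n\ge n_*$ let $e^{(i)}=e_0$ if $n\in S_i$ and $e^{(i)}=e_1$ otherwise, so $\Pi_{S_i}=e^{(i)}e^{(i)*}$ there. Let $\ell_0(w)$ be the tensor product of the functionals $e^{(i)}(w)^*$ ($|k_i|$ times, for $k_i>0$) and $e^{(i)}(w)^T$ ($|k_i|$ times, for $k_i<0$), and $\ell_1$ the same with $e_1$ everywhere. For $x\in P_{S_i}\mathbb C^2$, (8.1) gives $|e^{(i)*}x|=|\Pi_{S_i}x|\ge\frac34|x|$. The transpose of $ee^*$ is $\bar ee^T$, and transposition preserves the operator norm, so for $x\in P_{S_i}^T\mathbb C^2$ we get $|e^{(i)T}x|\ge\frac34|x|$ in the same way. Multiplying over the factors of the pure tensor, $|\ell_0s^n|\ge(\frac34)^m|s^n|\ge(\frac34)^mc_0$. For $|w|\ge\frac12$ all $\Pi_{S_i}$ equal $e_1e_1^*$, so also $|\ell_1s^n|\ge(\frac34)^mc_0$.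

On $|w|=2$ we have $e_0^*=\frac{\bar w}{|w|}e_1^*$ and $e_0^T=\frac w{|w|}e_1^T=\big(\frac{\bar w}{|w|}\big)^{-1}e_1^T$. Therefore
$$\ell_0s^n=\Big(\frac{\bar w}{|w|}\Big)^{\sum_ik_i1_{S_i}(n)}\,\ell_1s^n\qquad(|w|=2).$$
As in Steps 3 and 4 of Section 9, for $n$ large the oscillation of $\ell_0s^n$ on each circle $|w-\lambda|=d_n/3$ and that of $\ell_1s^n$ on $|w|=\varrho$, with $\varrho$ fixed large, is less than $\frac12(\frac34)^mc_0$: Lemmas 5 and 6 apply to the $2^m$ components of $s$, and $\ell_0$ is Lipschitz with a constant depending only on $m$ and $e_0$. Since $\ell_0s^n$ has no zeros on $\{|w|\le2\}\setminus\bigcup_\lambda D(\lambda,d_n/3)$, and $\ell_1s^n$ has none on $2\le|w|\le\varrho$, both windings on $|w|=2$ vanish. Their difference is $-\sum_ik_i1_{S_i}(n)$. $\square$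

**Proof of Theorem B.** Take a family of $2^{\aleph_0}$ infinite subsets of $\{n\ge n_*\}$ with pairwise finite intersections. For example, number the finite binary strings injectively by integers $n\ge n_*$, and to each infinite binary sequence assign the set of numbers of its finite initial segments; two different sequences share only finitely many initial segments. Call the sets $S_\iota$. Suppose $\sum_ik_i[L_{S_i}]=0$ in $\mathrm{Pic}(H)$ for finitely many distinct members $S_1,\dots,S_q$. Evaluate Lemma 9 at large $n\in S_1$, which lie in no other $S_i$: this gives $k_1=0$, and similarly all $k_i=0$. So the classes $[L_{S_\iota}]$ generate a free abelian group of rank $2^{\aleph_0}$.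

Finally, let $L$ be projective of rank one and stably free; comparing ranks, $L\oplus H^a\cong H^{a+1}$. Since $\Lambda^iL=0$ for $i\ge2$ and $\Lambda^{a+1}H^a=0$,
$$H\cong\Lambda^{a+1}(H^{a+1})\cong\Lambda^{a+1}(L\oplus H^a)\cong L\otimes\Lambda^aH^a\cong L .$$
So a nonzero element of $\mathrm{Pic}(H)$ is never stably free. $\blacksquare$
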